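# Quasirandom-forcing orientations of a random even cycle

## 1. Densities, quasirandom tournaments, forcing

A tournament is an orientation of a complete graph. An oriented graph has no loops, and at most one arc between any two vertices. Write $\|H\|$ for the number of arcs of $H$.

**Definition (homomorphism density).** For an oriented graph $H$ and a tournament $T$, the density $t(H,T)$ is the probability that a uniformly random map $f:V(H)\to V(T)$ sends every arc $uv$ of $H$ to an arc $f(u)f(v)$ of $T$, with the same direction.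

*Example.* Let $H$ and $T$ both be the cyclic triangle. Of the $27$ maps, exactly the $3$ rotations preserve all arcs, so $t(H,T)=1/9$. If $T$ is a transitive tournament, its arcs point along a linear order and $t(H,T)=0$.

**Definition (quasirandom).** A sequence of tournaments $(T_k)$ whose numbers of vertices tend to infinity is quasirandom if $t(H,T_k)\to2^{-\|H\|}$ for every oriented graph $H$.

*Example.* Transitive tournaments are not quasirandom: the cyclic triangle has density $0$, not $1/8$. Tournaments whose arcs are fair coin flips do give quasirandom sequences; this is the case $B=0$ of the sampling argument in Section 4.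

**Definition (forcing).** An oriented graph $H$ is quasirandom-forcing, or just forcing, if for every sequence of tournaments $(T_k)$ whose numbers of vertices tend to infinity, $t(H,T_k)\to2^{-\|H\|}$ holds if and only if $(T_k)$ is quasirandom.

One direction is built into the definition of quasirandomness. The content is that the single limit $t(H,T_k)\to 2^{-\|H\|}$ implies all the others.

*Example.* A single arc is not forcing: its density in any tournament on $k$ vertices is $\frac12(1-\frac1k)\to\frac12$, and transitive tournaments are not quasirandom. Forcing graphs among the orientations of $C_4$ will appear in Section 6.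

**Definition (sign word of an orientation).** Fix the cycle $v_1v_2\dots v_N$ with $N=2n$, $n\ge2$, and read indices in $\mathbb Z_N$. An orientation is encoded by $s\in\{\pm1\}^{\mathbb Z_N}$, where $s_i=1$ if the edge $v_iv_{i+1}$ is oriented $v_i\to v_{i+1}$ and $s_i=-1$ otherwise. Put
$$\sigma=\prod_i s_i,\qquad \sigma_{i,k}=s_is_{i+1}\cdots s_{i+2k-1},\qquad S_k=\sum_{i\in\mathbb Z_N}\sigma_{i,k},$$
$$\Phi_s(x)=\sum_{k=1}^{n-1}(-1)^kS_kx^k=-x\sqrt N\,G_N(x),\qquad G_N(x)=N^{-1/2}\sum_{k=1}^{n-1}(-1)^{k-1}S_kx^{k-1}.$$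

*Example.* For the cyclic orientation ($s\equiv1$) we have $\sigma=1$, $S_k=N$ and $\Phi_s(x)=N\sum_{k=1}^{n-1}(-x)^k$. For the alternating orientation $s_i=(-1)^i$ we have $\sigma=(-1)^n$, $\sigma_{i,k}=(-1)^k$ and $\Phi_s(x)=N\sum_{k=1}^{n-1}x^k$.

## 2. The probability $p_{2n}$ and its limit

Two facts are known. The cyclic orientation of a cycle of length $\ell$ is forcing if and only if $\ell\equiv2\pmod4$. No orientation of an odd cycle is forcing. So only even cycles matter. Orient each edge of a cycle of length $2n$ by an independent fair coin, and let $p_{2n}$ be the probability that the resulting orientation is forcing. *Does the sequence $(p_{2n})$ converge, and if so, to what?* The problem is from Andrzej Grzesik, Daniel Il'kovič, Bartłomiej Kielak, Daniel Král', "Quasirandom forcing orientations of cycles", arXiv:2212.09343 (2022).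

Notation for the whole talk: $\Lambda=2/\pi$ and $r=\Lambda^2=4/\pi^2=0.40528\dots$, so that $2r<0.811$. "W.h.p." means with probability tending to $1$ as $N\to\infty$. The variables $g_0,g_1,\dots$ are independent standard Gaussians and $G(x)=\sum_{j\ge0}g_jx^j$. Almost surely $|g_j|\le j$ for all large $j$ (Borel–Cantelli), so the series converges for $|x|<1$. Finally $\operatorname{gd}(t)=\arcsin\tanh t$.

**Theorem 1.** The sequence $(p_{2n})$ converges, and its limit is
$$L=\tfrac12\,\mathbb P\Big(\sum_{j\ge0}g_jx^j>0\ \ \forall x\in[0,4/\pi^2]\Big)=\tfrac14\,\mathbb P\big(G\text{ has no zero in }[0,4/\pi^2]\big).$$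
Equivalently, $L=\frac12\mathbb P(Y_u>0\ \forall u\in[0,T])$, where $Y$ is the stationary centered Gaussian process with covariance $\operatorname{sech}(u-v)$ and $T=\operatorname{artanh}(4/\pi^2)=\frac12\log\frac{\pi^2+4}{\pi^2-4}$. Moreover
$$\tfrac14\Big(1-\tfrac{T+\operatorname{gd}(T)}{2\pi}\Big)\le L\le\tfrac14\Big(1-\tfrac{2\operatorname{gd}(T/2)+\operatorname{gd}(T)}{2\pi}\Big),\qquad 0.21628<L<0.21643.$$

The limit is thus a Gaussian persistence probability with rigorous numerical bounds; no elementary closed form is claimed. It comes from a criterion for typical orientations.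

**Theorem 2.** W.h.p. a uniformly random orientation is quasirandom-forcing if and only if $\sigma(-1)^n=-1$ and $\Phi_s\le0$ on $[0,4/\pi^2]$.

**Theorem 3.** Orient each edge independently as $v_i\to v_{i+1}$ with fixed probability $q\in(0,1)$, $q\ne\frac12$. Then w.h.p. the orientation is forcing if and only if $\sigma(-1)^n=-1$, and the probability of being forcing tends to $\frac12$.

For $q\in\{0,1\}$ the orientation is cyclic, and by the known fact the probability alternates between $0$ and $1$.

## 3. Kernels, and the expansion of $\tau_s$ into paths and one cycle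

**Definition (kernel).** A kernel is a measurable $B:X\times X\to[-1,1]$ on a probability space $X$ with $B(y,x)=-B(x,y)$. Its operator on $L^2(X)$ is $(Bf)(x)=\int B(x,y)f(y)\,dy$. We write $\|B\|$ for the operator norm, $\|B\|_{HS}$ for the Hilbert–Schmidt norm, and $b_k=\|B^k1\|^2$, so $b_0=1$. "$B\neq0$" means not a.e. zero.

*Example 1.* For a tournament $T$, let $B_T$ be the kernel on $V(T)$ with uniform measure, equal to $1$ at $(u,v)$ if $uv$ is an arc, $-1$ if $vu$ is an arc, $0$ on the diagonal.

*Example 2.* On $[0,1]$ let $B(x,y)=\operatorname{sgn}(y-x)$, a continuous transitive tournament. Then $B1(x)=1-2x$ and $b_1=\int_0^1(1-2x)^2dx=\frac13$. Also $B^21(x)=\int_x^1(1-2t)\,dt-\int_0^x(1-2t)\,dt=-2x(1-x)$, and $b_2=4\int_0^1x^2(1-x)^2dx=\frac2{15}$.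

For a kernel $B$ and a sign word $s$ put
$$\tau_s(B)=\mathbb E\prod_{i\in\mathbb Z_N}\bigl(1+s_iB(x_i,x_{i+1})\bigr)\ge0,$$
with $x_1,\dots,x_N$ independent points of $X$.

**Step 1: path and cycle integrals.** *This step computes every term that appears when the product is multiplied out.* Since $B$ is real and $B^*=-B$, we have $\langle1,B^\ell1\rangle=(-1)^\ell\langle B^\ell1,1\rangle$. So this vanishes for odd $\ell$, and
$$\mathbb E\prod_{m=0}^{2k-1}B(x_m,x_{m+1})=\langle1,B^{2k}1\rangle=\langle(B^*)^k1,B^k1\rangle=(-1)^kb_k.\tag{1}$$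
For the full cycle, note that $iB$ is self-adjoint and Hilbert–Schmidt, with real eigenvalues $\lambda_j$ (with multiplicity). Let $K$ be the integral kernel of $(iB)^n$; then $K(y,x)=\overline{K(x,y)}$. Hence $\mathbb E\prod_{i\in\mathbb Z_N}iB(x_i,x_{i+1})=\iint K(x,y)K(y,x)=\|(iB)^n\|_{HS}^2=\sum_j\lambda_j^{2n}$. Since $i^{2n}=(-1)^n$,
$$\mathbb E\prod_{i\in\mathbb Z_N}B(x_i,x_{i+1})=(-1)^nQ,\qquad Q=Q_N(B)=\sum_j\lambda_j^N,\tag{2}$$
$$\|B\|^N\le Q\le\|B\|^{N-2}\|B\|_{HS}^2,$$
because $\max|\lambda_j|=\|B\|$ and $\sum\lambda_j^2=\|B\|_{HS}^2$. In particular $Q>0$ unless $B=0$.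

**Step 2: the expansion.** *This step splits $\tau_s$ into a part that depends only on $b_1,b_2,\dots$ and a part whose sign is fixed.* Expand the product over the set $I\subseteq\mathbb Z_N$ of edges at which the term $s_iB$ is taken. The set $I=\mathbb Z_N$ contributes $\sigma(-1)^nQ$. A proper subset $I$ is a union of paths on disjoint vertex sets, so its contribution factors over components. A component with an odd number of edges contributes $0$; a component $(i,k):=\{i,\dots,i+2k-1\}$ contributes $(-1)^kb_k\sigma_{i,k}$ by (1). An even length below $N$ is at most $N-2$. Hence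
$$\tau_s(B)=D+\sigma(-1)^nQ,\qquad D=\sum_I\ \prod_{\text{components }(i,k)\text{ of }I}(-1)^kb_k\sigma_{i,k},\tag{3}$$
where $I$ runs over the proper subsets of $\mathbb Z_N$ (including $\emptyset$) all of whose components are arcs $(i,k)$ of even length $2k\le N-2$. From now on "arc" refers to these sets of consecutive cycle edges, $1\le k\le n-1$.

**Lemma 1.** Every kernel satisfies $\|B\|\le\Lambda=2/\pi$. There is a probability measure $\nu$ on $[0,r]$ with
$$b_k=\int x^k\,d\nu\quad(k\ge0),\qquad\text{hence}\qquad b_k\le r^{k-1}b_1\quad(k\ge1),\quad b_1\le r.\tag{4}$$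

*Proof.* Write $f=he^{i\vartheta}$ with $h\ge0$. Then $\langle iBf,f\rangle=i\iint B(x,y)h(x)h(y)e^{i(\vartheta(y)-\vartheta(x))}$. By antisymmetry only the sine part survives, so
$$|\langle iBf,f\rangle|=\Big|\iint B(x,y)h(x)h(y)\sin(\vartheta(x)-\vartheta(y))\Big|\le\iint h(x)h(y)|\sin(\vartheta(x)-\vartheta(y))|.$$
Insert the absolutely convergent series $|\sin\theta|=\frac2\pi-\frac4\pi\sum_{m\ge1}\frac{\cos2m\theta}{4m^2-1}$. Each subtracted term is nonnegative after integration, because $\iint h(x)h(y)\cos(2m(\vartheta(x)-\vartheta(y)))=|\int he^{2im\vartheta}|^2$. The integral is therefore at most $\frac2\pi(\int h)^2\le\frac2\pi\|f\|^2$. As $iB$ is self-adjoint, $\|B\|\le\frac2\pi$. Next, $b_k=\langle1,(-B^2)^k1\rangle$ and $-B^2=(iB)^2$ is self-adjoint with spectrum in $[0,r]$. Let $\nu$ be its spectral measure at the unit vector $1$. $\square$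

In Example 2, $b_2/b_1=\frac25<r=0.405\dots$, as it should be.

## 4. From tournaments to kernels

**Step 1: densities are values of $\tau_s$.** *This step replaces tournaments by kernels.* Let $H$ be the orientation with word $s$. If a map $f:V(H)\to V(T)$ identifies no two adjacent vertices, the indicator that $f$ is a homomorphism equals $\prod_i\frac12(1+s_iB_T(f(v_i),f(v_{i+1})))$. All other maps have total probability at most $N/|V(T)|$, and for them both the indicator and the product lie in $[0,1]$. So
$$|t(H,T)-2^{-N}\tau_s(B_T)|\le N/|V(T)|.\tag{5}$$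
In the same way, for every oriented graph $F$, with $t_B(F):=2^{-\|F\|}\,\mathbb E\prod_{uv\in F}(1+B(x_u,x_v))$ we have $|t(F,T)-t_{B_T}(F)|\le\|F\|/|V(T)|$. Note that $t_B(H)=2^{-N}\tau_s(B)$.

**Step 2: small norm gives quasirandomness.** *This step tells us what must be proved for a forcing $H$.* The claim is:

**(4a)** If $|V(T_k)|\to\infty$ and $\|B_{T_k}\|\to0$, then $(T_k)$ is quasirandom.

Expand the product in $t_{B}(F)$, $B=B_{T_k}$. In each term other than $1$, choose a factor $B(x_u,x_v)$ and fix all other variables. As $F$ has at most one arc on $\{u,v\}$, every other factor depends on at most one of $x_u,x_v$. So the term is an average of expressions $\iint B(x,y)f(x)g(y)$ with $|f|,|g|\le1$, each at most $\|B\|$ in absolute value. Hence $t(F,T_k)\to2^{-\|F\|}$ for every $F$.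

**Step 3: a nonzero kernel with $\tau_s=1$ rules out forcing.** *This step turns a kernel back into tournaments.* The claim is:

**(4b)** If some kernel $B\ne0$ has $\tau_s(B)=1$, then $H$ is not forcing.

Sample $x_1,\dots,x_k\in X$ independently. For $i<j$, independently given the sample, put $i\to j$ with probability $\frac12(1+B(x_i,x_j))$, and $j\to i$ otherwise. By antisymmetry $j\to i$ has probability $\frac12(1+B(x_j,x_i))$. Call the result $T_k$. Let $F$ have $h$ vertices. Its injective density (the probability that a random injection is a homomorphism) has mean exactly $t_B(F)$. It is an average of indicators over injections, and the indicators of two injections with disjoint images are independent. Two random injections have intersecting images with probability at most $h^2/k$. So the variance is at most $h^2/k$. A random map fails to be injective with probability at most $h^2/k$, so the injective density differs from $t(F,T_k)$ by at most $h^2/k$. Along $k=j^2$, Chebyshev's inequality and Borel–Cantelli give $t(F,T_k)\to t_B(F)$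 almost surely, for all of the countably many $F$ at once. (For $B=0$ this produces a quasirandom sequence.)

So some sequence has $t(F,T_k)\to t_B(F)$ for all $F$, and in particular $t(H,T_k)\to2^{-N}\tau_s(B)=2^{-N}$. It is not quasirandom. If $B1\ne0$, the out-star with two arcs has limit density $\frac14(1+2\iint B+\|B1\|^2)=\frac14(1+\|B1\|^2)\ne\frac14$. If $B1=0$, then all $b_k$ with $k\ge1$ vanish and (3) with $N=4$, $s\equiv1$ gives the cyclic $C_4$ limit density $\frac1{16}(1+Q_4(B))\neq\frac1{16}$.

## 5. A two-parameter family of test kernels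

*To show that an orientation is not forcing we need kernels with $\tau_s=1$. We build a family on which every $b_k$ is explicit, and get the value $1$ from the intermediate value theorem.* For $0\le\varepsilon\le1$ and $0<c\le1$, let $X_\varepsilon$ be the circle with probability measure $(1+\varepsilon\cos\psi)\frac{d\psi}{2\pi}$, and
$$B_{\varepsilon,c}(\varphi,\psi)=c\,\operatorname{sgn}(\sin(\varphi-\psi)).$$
Since $\operatorname{sgn}\sin\theta=\frac4\pi\sum_{k\text{ odd}>0}\frac{\sin k\theta}k$, convolution with $\operatorname{sgn}\sin$ with respect to $\frac{d\psi}{2\pi}$ kills even harmonics, including constants, and maps $\cos\mapsto\Lambda\sin$, $\sin\mapsto-\Lambda\cos$. Now $B_{\varepsilon,c}f$ is $c$ times the convolution of $\operatorname{sgn}\sin$ with $f(1+\varepsilon\cos)$, and $\cos\cdot\cos$, $\sin\cdot\cos$ contain only even harmonics. So, exactly,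
$$B1=\varepsilon c\Lambda\sin,\qquad B\cos=c\Lambda\sin,\qquad B\sin=-c\Lambda\cos.$$
Both $\sin$ and $\cos$ have squared norm $\frac12$ in $L^2(X_\varepsilon)$, since $\sin^2\psi\cos\psi$ and $\cos^3\psi$ have mean $0$ under $\frac{d\psi}{2\pi}$. Therefore
$$b_k=\delta x^k\ (k\ge1),\quad\delta=\tfrac{\varepsilon^2}2,\ x=c^2r;\qquad Q\le(c\Lambda)^{N-2}\|B\|_{HS}^2\le c^Nr^{n-1}\le x\,r^{n-2}.\tag{6}$$
Here the bound on $Q$ uses (2), Lemma 1 applied to $B/c$, and $|B|\le c$. As $c$ varies, $x$ runs over all of $(0,r]$.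

For $\varepsilon=0$ all $b_k$, $k\ge1$, vanish, so $\tau_s(B_{0,c})=1+\sigma(-1)^nQ$ with $Q>0$. For fixed $c$, $\tau_s(B_{\varepsilon,c})$ is a polynomial in $\varepsilon$, because $\varepsilon$ enters only through the densities $1+\varepsilon\cos$. No $B_{\varepsilon,c}$ is zero. The intermediate value theorem and (4b) give:

**(5a)** If for some $c,\varepsilon$ the numbers $\tau_s(B_{0,c})-1$ and $\tau_s(B_{\varepsilon,c})-1$ are nonzero with opposite signs, then $H$ is not forcing.

## 6. The four-cycle in full, and two more families by hand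

**All orientations of $C_4$.** Here $n=2$, the arcs have length $2$, and two of them cannot be disjoint and nonadjacent in a cycle with four edges. So (3) reads $\tau_s(B)=1-b_1S_1+\sigma Q$. Up to rotation and reversal there are four cases.

- Three edges one way: $\sigma=-1$, $S_1=0$, $\tau_s=1-Q$.
- Word $++--$: $\sigma=1$, $S_1=0$, $\tau_s=1+Q$.
- Word $+-+-$: $\sigma=1$, $S_1=-4$, $\tau_s=1+4b_1+Q$.
- Cyclic: $\sigma=1$, $S_1=4$, $\tau_s=1-4b_1+Q$.

In the first three cases $\tau_s(B_{T_k})\to1$ forces $Q\to0$. Then $\|B_{T_k}\|\to0$ by (2), and $(T_k)$ is quasirandom by (4a). So these $14$ orientations are forcing. In the cyclic case $\tau_s(B_{0,1})=1+Q>1$, while for $B_{1,1}$ we have $b_1=r/2$ and $Q\le r$ by (6), so $\tau_s(B_{1,1})\le1-2r+r<1$, and (5a) shows that it is not forcing. Hence $p_4=\frac{14}{16}=\frac78$. As a check of (3): the transitive kernel of Example 2 contains no cyclic $C_4$, so $\tau_s=0$. With $b_1=\frac13$ this says $Q=\frac13$, which agrees with the eigenvalues $\pm\frac2{\pi(2j+1)}$, $j\ge0$, of $iB$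 (solve $iBf=\lambda f$, that is, $\lambda f'=-2if$ and $f(0)=-f(1)$), since $2\cdot\frac{16}{\pi^4}\sum_{j\ge0}\frac1{(2j+1)^4}=2\cdot\frac{16}{\pi^4}\cdot\frac{\pi^4}{96}=\frac13$.

**The cyclic $C_6$.** Here $\sigma(-1)^n=-1$. There are six arcs of length $2$, six of length $4$, and three pairs of nonadjacent arcs of length $2$ (starting at $i$ and $i+3$). So $D=1-6b_1+6b_2+3b_1^2$. By (4), $b_2\le rb_1$ and $b_1^2\le rb_1$, so $D\le1-(6-9r)b_1\le1$, and $\tau_s\le1-Q$. As before, the orientation is forcing.

**Alternating orientations.** Here $\sigma(-1)^n=1$ and every weight $(-1)^kb_k\sigma_{i,k}$ equals $b_k\ge0$, so $\tau_s\ge1+Q$: forcing, for every even $N$.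

The alternating orientations are forcing although $\sigma(-1)^n=+1$. There is no contradiction with Theorem 2, which speaks of typical orientations. In all these examples the pattern is the same: $H$ is forcing as soon as $D-1$ never has the sign opposite to $\sigma(-1)^n$. For a long random word, $D$ is a sum of exponentially many terms of both signs. The remaining task is to control its sign for all kernels at once.

## 7. Where the mean and the first-order term stop

**Averaging over $s$.** Fix $B$ and average over the uniform word. The factors are independent given the points, so $\mathbb E_s\tau_s(B)=\mathbb E_x\prod_i1=1$. The mean is exactly $1$ for every kernel, so no first-moment bound shows $\tau_s(B)<1$. Moreover we need one event, depending on $s$ only, that works for all kernels simultaneously, and there is no finite list of kernels to run a union bound over.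

**First order in $D$.** The sets $I$ with a single component contribute
$$A_1=\sum_{k=1}^{n-1}(-1)^kb_kS_k=\int\Phi_s\,d\nu$$
to $D$. This suggests: if $\sigma(-1)^n=-1$, then $H$ is forcing if and only if $\Phi_s\le0$ on $[0,r]$. The "only if" part will indeed follow with kernels having $b_1$ of order $1/N$. For "if", suppose $\log D=A_1+O(Nb_1^2)$, which is what Section 8 gives at first order. By $\Phi_s(x)=-x\sqrt NG_N(x)$ and $\int x\,d\nu=b_1$, we have $|A_1|\le b_1\sqrt N\sup_{[0,r]}|G_N|$, and $\sup|G_N|$ stays bounded in probability. So the error $Nb_1^2$ swamps $A_1$ as soon as $b_1$ is much larger than $N^{-1/2}$, and even for smaller $b_1$ it is not absorbed when $\nu$ sits where $\Phi_s$ is near $0$. Knowing $A_1\le0$ is then worth nothing.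

Two ideas get past this. For small $b_1$, expand $\log D$ to *second* order: the second coefficient is $-\frac12\sum(\text{weights})^2$ plus cross terms, and for random $s$ the cross terms cancel, so the second-order term is negative, about $-\frac12N\sum_kb_k^2$. It helps us. For $b_1$ bounded below, replace the mean of $\tau_s$ by the mean of a *square root*, which does decay, and make it uniform in $B$ by using only the frequencies of short blocks in $s$.

## 8. The logarithm of $D$ when $b_1$ is small

Two arcs $\gamma,\gamma'$ are **compatible**, written $\gamma\sim\gamma'$, if no edge of one equals or is cyclically adjacent to an edge of the other; otherwise $\gamma\not\sim\gamma'$. In particular $\gamma\not\sim\gamma$. *Example:* for $N=6$, $(1,1)=\{1,2\}$ is compatible with $(4,1)=\{4,5\}$ and with no other arc. Put $w(\gamma)=w(i,k)=(-1)^kb_k\sigma_{i,k}$ and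
$$\Xi(\zeta)=\sum_{\Delta}\prod_{\gamma\in\Delta}\zeta w(\gamma),$$
the sum running over sets $\Delta$ of pairwise compatible arcs. Taking components gives a bijection from the sets $I$ in (3) to these $\Delta$ (the union of pairwise compatible arcs is proper: one arc has length at most $N-2$, and several arcs leave gaps). So $D=\Xi(1)$. A given arc of length $2k$ is incompatible with at most $2k+2l+1\le5kl$ arcs of length $2l$, since the latter must meet a set of $2k+2$ consecutive edges.

**Lemma 2.** Let $\eta_0=10^{-3}$. If $b_1>0$, then on the disc $|\zeta|<R:=\eta_0/b_1$ the function $\Xi$ has no zeros and has an analytic logarithm with $\log\Xi(0)=0$ and $|\log\Xi|\le N$.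

*Proof.* By (4), $|\zeta w(\gamma)|\le\eta_0r^{k-1}$ on the disc, for an arc $\gamma$ of length $2k$. Put $\eta(\gamma)=2\eta_0r^{k-1}2^k=4\eta_0(2r)^{k-1}$. Then
$$\sum_{\gamma'\not\sim\gamma}\eta(\gamma')\le\sum_{l\ge1}5kl\cdot4\eta_0(2r)^{l-1}=\frac{20\eta_0k}{(1-2r)^2}\le0.56\,k\le k\ln2.$$
For a set $\Gamma$ of arcs let $\Xi_\Gamma$ be the sum restricted to $\Delta\subseteq\Gamma$. We claim, by induction on $|\Gamma|$, that $\Xi_\Gamma\ne0$, and that for each $\gamma\in\Gamma$
$$\Big|\frac{\Xi_\Gamma}{\Xi_{\Gamma\setminus\gamma}}-1\Big|\le\frac{\eta(\gamma)}2,\qquad\Big|\frac{\Xi_{\Gamma\setminus\gamma}}{\Xi_\Gamma}\Big|\le e^{\eta(\gamma)}.$$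
For $\Gamma=\emptyset$ we have $\Xi_\emptyset=1$. Let $\gamma\in\Gamma$ have length $2k$. Splitting according to whether $\gamma\in\Delta$,
$$\Xi_\Gamma=\Xi_{\Gamma\setminus\gamma}+\zeta w(\gamma)\,\Xi_{\Gamma'},\qquad\Gamma'=\{\gamma'\in\Gamma:\gamma'\sim\gamma\}\subseteq\Gamma\setminus\gamma.$$
Remove from $\Gamma\setminus\gamma$ the arcs incompatible with $\gamma$ one at a time; at each removal the induction hypothesis bounds the ratio, so $|\Xi_{\Gamma'}/\Xi_{\Gamma\setminus\gamma}|\le\exp\sum_{\gamma'\not\sim\gamma}\eta(\gamma')\le2^k$. Hence $|\Xi_\Gamma/\Xi_{\Gamma\setminus\gamma}-1|\le\eta_0r^{k-1}2^k=\eta(\gamma)/2\le\frac12$. So $\Xi_\Gamma\ne0$, and $1/(1-u)\le e^{2u}$ for $0\le u\le\frac12$ gives the second bound. This proves the claim.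

Now remove all arcs one at a time, starting from the full set. Then $\Xi$ is a product of ratios, each analytic in $\zeta$, within $\frac12$ of $1$, and equal to $1$ at $\zeta=0$. The sum of their principal logarithms is an analytic logarithm of $\Xi$ vanishing at $0$. By $|\operatorname{Log}(1+z)|\le2|z|$ for $|z|\le\frac12$, it is at most $\sum_\gamma\eta(\gamma)\le4\eta_0N/(1-2r)\le N$ in absolute value. $\square$

**Step 1: Taylor coefficients.** *This step identifies the first two orders and bounds the rest.* Write $\log\Xi(\zeta)=\sum_{m\ge1}a_m\zeta^m$. Cauchy's estimate gives $|a_m|\le NR^{-m}$. Since $\Xi=1+A_1\zeta+A_2\zeta^2+\dots$ with $A_1=\sum_\gamma w(\gamma)=\int\Phi_s\,d\nu$ and $A_2$ the sum of $w(\gamma)w(\gamma')$ over unordered compatible pairs, we get $a_1=A_1$ and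
$$a_2=A_2-\tfrac12A_1^2=-\tfrac12\sum_\gamma w(\gamma)^2-\tfrac12\sum_{\gamma\ne\gamma',\,\gamma\not\sim\gamma'}w(\gamma)w(\gamma')\quad\text{(ordered pairs)},\tag{7}$$
because in $A_1^2$ the compatible ordered pairs contribute exactly $2A_2$. If $0<b_1\le\eta_0/2$, then $R\ge2$. On $[0,1]$ the function $\Xi$ is real, nonzero, and $\Xi(0)=1$, so $D=\Xi(1)>0$, and the series at $\zeta=1$ is the real number $\log D$. Its tails satisfy $\sum_{m\ge m_0}NR^{-m}\le2NR^{-m_0}$, so
$$|\log D-A_1|\le2\cdot10^6Nb_1^2,\qquad|\log D-A_1-a_2|\le2\cdot10^9Nb_1^3.\tag{8}$$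
If $b_1=0$, all $b_k$ with $k\ge1$ vanish, $D=1$, $A_1=a_2=0$, and (8) is trivial.

**Step 2: cross terms in $a_2$.** *This step bounds the second sum in (7) by $b_1^2$ times a quantity that depends on $s$ only.* First, $\sum_\gamma w(\gamma)^2=N\sum_{k\le n-1}b_k^2\ge Nb_1^2$. With $C_{k,l,j}=\sum_{i\in\mathbb Z_N}\sigma_{i,k}\sigma_{i+j,l}$, grouping pairs $\gamma=(i,k)$, $\gamma'=(i+j,l)$ and using $b_kb_l\le b_1^2r^{k+l-2}$,
$$\Big|\sum_{\gamma\ne\gamma',\,\gamma\not\sim\gamma'}w(\gamma)w(\gamma')\Big|\le b_1^2\,\mathcal C,\qquad\mathcal C=\sum_{k,l=1}^{n-1}\sum_jr^{k+l-2}|C_{k,l,j}|,$$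
where $j$ runs over the at most $2k+2l+1$ displacements for which $(0,k)$ and $(j,l)$ are distinct and incompatible.

**Lemma 3.** For uniform random $s$, $\mathbb E\,\mathcal C=O(\sqrt N)$. Hence w.h.p. $\mathcal C\le N^{3/4}$.

*Proof.* The product $\sigma_{i,k}\sigma_{i+j,l}$ equals $\prod_{e\in A+i}s_e$, where $A\ne\emptyset$ is the symmetric difference of the distinct arcs $(0,k)$ and $(j,l)$. Suppose $k+l\le N/8$. The arcs overlap or are adjacent, so $A$ lies in a set of at most $2k+2l\le N/4$ consecutive elements of $\mathbb Z_N$. No nonzero translation fixes $A$: otherwise $A$ would contain a coset of a nontrivial subgroup of some order $d\ge2$, and any interval containing such an equally spaced coset has at least $N-N/d+1>N/2$ elements. Hence the sets $A+i$ are distinct, $\mathbb E\,C_{k,l,j}^2=\#\{(i,i'):A+i=A+i'\}=N$, and $\mathbb E|C_{k,l,j}|\le\sqrt N$. These terms contribute at most $\sqrt N\sum_{k,l}(2k+2l+1)r^{k+l-2}=O(\sqrt N)$. The terms with $k+l>N/8$, where $|C_{k,l,j}|\le N$, contribute at most $N\sum_{k+l>N/8}(2k+2l+1)r^{k+l-2}$,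 which is exponentially small. Markov's inequality finishes. $\square$

**Step 3: the bound for small $b_1$.** *This step combines both orders.* Put $\kappa=10^{-11}$. If $\mathcal C\le N^{3/4}$ and $N$ is large, then for every kernel with $b_1\le\kappa$ we have $D>0$ and
$$\log D\le\int\Phi_s\,d\nu-\tfrac14Nb_1^2.\tag{9}$$
Indeed $a_2\le-\frac12Nb_1^2(1-N^{-1/4})$, and the last error in (8) is at most $2\cdot10^9\kappa Nb_1^2=0.02\,Nb_1^2$. How large $N$ must be does not depend on $s$ or $B$.

## 9. Decay of square roots when $b_1$ is bounded below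

For $u\in\{\pm1\}^m$ let $z_u=z_u(B)=\mathbb E\prod_{i=1}^m(1+u_iB(y_i,y_{i+1}))\ge0$, with $y_1,\dots,y_{m+1}$ independent points of $X$. *Example:* for $m=2$, (1) gives $z_u=1-u_1u_2b_1$. To build $z_u$ edge by edge, put $v_0=1$, $v_i(y)=\int(1+u_iB(x,y))v_{i-1}(x)\,dx$, $z_i=\int v_i$. Then $z_m=z_u$, $v_i\ge0$, $z_i\le2z_{i-1}$. As $\int B(x,y)v(x)\,dx=-(Bv)(y)$ and $\langle1,Bv\rangle=-\langle B1,v\rangle$,
$$v_i=z_{i-1}1-u_iBv_{i-1},\qquad z_i=z_{i-1}+u_i\langle B1,v_{i-1}\rangle.\tag{10}$$

**Lemma 4.** For uniform random $u$, $\mathbb E\sqrt{z_u}\le(1-b_1^{5/2}/256)^{\lfloor m/3\rfloor}$.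

*Proof.* Let $\mathcal F_i$ be generated by $u_1,\dots,u_i$, and let $\xi_i=\langle B1,v_{i-1}\rangle/z_{i-1}$, with $\xi_i=0$ if $z_{i-1}=0$ (then $v_{i-1}=0$ a.e.). So $\xi_i$ is $\mathcal F_{i-1}$-measurable and $z_i=z_{i-1}(1+u_i\xi_i)$. Both signs of $u_i$ give $z_i\ge0$, so $|\xi_i|\le1$. From
$$\Big(\frac{\sqrt{1+\xi}+\sqrt{1-\xi}}2\Big)^2=\frac{1+\sqrt{1-\xi^2}}2\le1-\frac{\xi^2}4$$
we get
$$\mathbb E[\sqrt{z_i}\mid\mathcal F_{i-1}]\le\sqrt{z_{i-1}}\,(1-\xi_i^2/8).$$
So $\mathbb E\sqrt{z_i}$ never increases, and it drops when $\xi_i$ is not small. We show that in every three steps there is a drop with conditional probability at least $\frac12$.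

Let $i\ge3$. By (10) twice and $\langle B1,1\rangle=0$,
$$|\langle B1,v_{i-1}\rangle|=|\langle B1,Bv_{i-2}\rangle|=\big|z_{i-3}b_1-u_{i-2}\langle B1,B^2v_{i-3}\rangle\big|.$$
Given $\mathcal F_{i-3}$, at least one of the two values of $u_{i-2}$ makes this at least $b_1z_{i-3}$, for either value of $u_{i-1}$. On that event, of conditional probability at least $\frac12$, $z_{i-1}\ge|\langle B1,v_{i-1}\rangle|\ge b_1z_{i-3}$ because $|\xi_i|\le1$. Also $z_{i-1}\le4z_{i-3}$, so $|\xi_i|\ge b_1/4$ if $z_{i-3}>0$ and $b_1>0$. Therefore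
$$\mathbb E[\sqrt{z_i}\mid\mathcal F_{i-3}]\le\mathbb E[\sqrt{z_{i-1}}\mid\mathcal F_{i-3}]-\tfrac12\cdot\tfrac{b_1^2}{128}\sqrt{b_1z_{i-3}}\le\sqrt{z_{i-3}}\,\bigl(1-b_1^{5/2}/256\bigr),$$
trivially so if $z_{i-3}=0$ or $b_1=0$. Iterate from $z_0=1$. $\square$

**Lemma 5.** Let $\kappa'>0$. For uniform random $s$, w.h.p. $\tau_s(B)\le\frac12$ simultaneously for all kernels $B$ with $b_1\ge\kappa'$.

*Proof.* If $\kappa'>r$ there is no such kernel, by (4). Otherwise fix $m$ with $2\sqrt2\,(1-\kappa'^{5/2}/256)^{\lfloor m/3\rfloor}\le\frac12$. Let $J=\lfloor N/(m+1)\rfloor$, and for $1\le j\le J$ let $u^{(j)}$ be the word of $s$ on edges $(j-1)(m+1)+1,\dots,(j-1)(m+1)+m$. These are paths on disjoint vertex sets. The other edges number $N-Jm\le J+m$, and their factors lie in $[0,2]$. So $\tau_s(B)\le2^{J+m}\prod_jz_{u^{(j)}}=2^m\prod_j2z_{u^{(j)}}$. Taking square roots and using the inequality of arithmetic and geometric means,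
$$\sqrt{\tau_s(B)}\le2^{m/2}\Big(\frac1J\sum_{j=1}^J\sqrt{2z_{u^{(j)}}}\Big)^J.$$
By the law of large numbers, w.h.p. every $u\in\{\pm1\}^m$ occurs at most $2\cdot2^{-m}J$ times among the $u^{(j)}$. This event does not involve $B$. On it, the average is at most $2\sqrt2\,\mathbb E_u\sqrt{z_u}\le\frac12$ for all $B$ with $b_1\ge\kappa'$ at once, by Lemma 4. So $\tau_s(B)\le2^m4^{-J}\le\frac12$ for large $N$. $\square$

## 10. The criterion for typical orientations

Let $\mathcal E_N$ be the event that $\mathcal C\le N^{3/4}$ and that the conclusion of Lemma 5 holds with $\kappa'=\kappa=10^{-11}$. Then $\mathbb P(\mathcal E_N)\to1$. Let $N$ be large. Minima of $G_N$ are over $[0,r]$.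

**Step 1: sufficiency.** *On $\mathcal E_N$, if $\sigma(-1)^n=-1$ and $G_N\ge0$ on $[0,r]$, then $H$ is forcing.* Here $\Phi_s\le0$ on $[0,r]$. If $b_1\le\kappa$, then (9) and the fact that $\nu$ lives on $[0,r]$ give $D\le1$, so $\tau_s(B)=D-Q\le1-Q_N(B)$. If $b_1\ge\kappa$, then $\tau_s(B)\le\frac12$. Suppose $t(H,T_k)\to2^{-N}$ with $|V(T_k)|\to\infty$. By (5), $\tau_s(B_{T_k})\to1$, so eventually we are in the first case and $Q_N(B_{T_k})\le1-\tau_s(B_{T_k})\to0$. By (2), $\|B_{T_k}\|\to0$, and $(T_k)$ is quasirandom by (4a).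

**Step 2: the wrong sign.** *On $\mathcal E_N$, if $\sigma(-1)^n=+1$, then $H$ is not forcing.* We have $\tau_s(B_{0,1})=1+Q>1$. For $B_{1,1}$, (6) gives $b_1=r/2>\kappa$, so $\tau_s(B_{1,1})\le\frac12$. Apply (5a).

**Step 3: necessity of $\Phi_s\le0$, up to a small margin.** *If $\sigma(-1)^n=-1$ and $\min G_N<-N^{-1/8}$, then $H$ is not forcing.* By continuity there is $x\in(0,r]$ with $G_N(x)\le-N^{-1/8}$. Put $c^2=x/r$ and choose $\varepsilon$ with $\delta=\varepsilon^2/2=1/N$. By (6), $b_k=\delta x^k$ for $k\ge1$, so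
$$A_1=\delta\Phi_s(x)=-\delta x\sqrt N\,G_N(x)\ge xN^{-5/8},\qquad b_1=x/N\le\eta_0/2.$$
By the first bound in (8), $x\le1$, and (6), for large $N$,
$$D-1\ge\log D\ge x\bigl(N^{-5/8}-2\cdot10^6N^{-1}\bigr)\ge\tfrac12xN^{-5/8}>x\,r^{n-2}\ge Q.$$
So $\tau_s(B_{\varepsilon,c})=D-Q>1$, while $\tau_s(B_{0,c})=1-Q_N(B_{0,c})<1$. Apply (5a).

The factor $x$ in the bound on $Q$ matters: $x$ may be arbitrarily small, and it cancels. The three steps give
$$\mathbb P\bigl(\sigma(-1)^n=-1,\ \min G_N\ge0\bigr)-o(1)\le p_{2n}\le\mathbb P\bigl(\sigma(-1)^n=-1,\ \min G_N\ge-N^{-1/8}\bigr)+o(1).\tag{11}$$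

## 11. The Gaussian power series in the limit

**Lemma 6.** $(\sigma(-1)^n,G_N)\to(\sigma_\infty,G)$ in distribution on $\{\pm1\}\times C[0,r]$, with $\sigma_\infty$ uniform on $\{\pm1\}$ and independent of $G$.

*Proof.* The signs $s_1,\dots,s_{N-1},\sigma$ are independent and uniform. Let $S_k'=\sum_{i=1}^{N-2k}\sigma_{i,k}$. It involves only $s_1,\dots,s_{N-1}$, so $(S_k')_k$ is independent of the uniform sign $\sigma(-1)^n$, and $|S_k-S_k'|\le2k$.

Fix $K$ and reals $\alpha_1,\dots,\alpha_K$. For an infinite i.i.d. uniform sign sequence, $X_i=\sum_{k\le K}\alpha_k\sigma_{i,k}$, $i\ge1$, is stationary, bounded, centered and $2K$-dependent. Distinct windows have distinct sets of signs, so $\mathbb E\,\sigma_{i,k}\sigma_{j,l}=\mathbf 1_{(i,k)=(j,l)}$. Thus $\mathbb EX_iX_j=0$ for $i\ne j$ and $\mathbb EX_i^2=\sum_k\alpha_k^2$. The Hoeffding–Robbins central limit theorem for stationary bounded $m$-dependent sequences gives $N^{-1/2}\sum_{i\le N}X_i\to N(0,\sum_k\alpha_k^2)$ in law. Replacing $\sum_{i\le N}X_i$ by $\sum_k\alpha_kS_k'$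 changes it by $O(1)$. By the Cramér–Wold theorem and $|S_k-S_k'|\le2k$,
$$\bigl(\sigma(-1)^n,\,N^{-1/2}(S_1,\dots,S_K)\bigr)\to(\sigma_\infty,g_0,\dots,g_{K-1})$$
with $\sigma_\infty$ independent of the $g_j$. The signs $(-1)^{k-1}$ do not change the limit law. So for each $K$ the truncation of $G_N$ to $k\le K$ converges, jointly with $\sigma(-1)^n$, to $(\sigma_\infty,\sum_{j<K}g_jx^j)$ in $\{\pm1\}\times C[0,r]$.

The tails are small uniformly in $N$. For $k\le n-1$, distinct $i$ give distinct arcs $(i,k)$, so $\mathbb ES_k^2=N$ and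
$$\mathbb E\sup_{[0,r]}\Big|N^{-1/2}\sum_{k=K+1}^{n-1}(-1)^{k-1}S_kx^{k-1}\Big|\le\sum_{k>K}r^{k-1}=\frac{r^K}{1-r},\qquad\mathbb E\sup_{[0,r]}\Big|\sum_{j\ge K}g_jx^j\Big|\le\frac{r^K}{1-r}.$$
Now let $K\to\infty$ and use the standard approximation theorem: if $X_{N,K}\to X_{\cdot,K}$ in law as $N\to\infty$, $X_{\cdot,K}\to X$ in law as $K\to\infty$, and $\lim_K\limsup_N\mathbb P(d(X_{N,K},X_N)>\eta)=0$ for all $\eta>0$, then $X_N\to X$ in law. $\square$

**Step 1: the limit of $p_{2n}$.** *This step passes to the limit in (11).* Let $M=\min_{[0,r]}G=g_0+\min_{[0,r]}\sum_{j\ge1}g_jx^j$. As $g_0$ has a density and is independent of the second summand, $M$ has no atoms. By Lemma 6 and the continuous mapping theorem, $(\sigma(-1)^n,\min G_N)\to(\sigma_\infty,M)$ in distribution, and by Slutsky's theorem the same holds with $\min G_N+N^{-1/8}$ in place of $\min G_N$. As $\mathbb P(M=0)=0$, the set $\{-1\}\times[0,\infty)$ is a continuity set. So both outer probabilities in (11) tend to $\frac12\mathbb P(M>0)$, and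
$$\lim_{n\to\infty}p_{2n}=L=\tfrac12\,\mathbb P\Big(\sum_{j\ge0}g_jx^j>0\ \ \forall x\in[0,4/\pi^2]\Big).$$

**Step 2: proof of Theorem 2.** *This step removes the margin $N^{-1/8}$.* The same convergences give $\mathbb P(-N^{-1/8}\le\min G_N<0)\to0$. By continuity at $0$, $\Phi_s\le0$ on $[0,r]$ if and only if $G_N\ge0$ on $[0,r]$. So Section 10, Step 1 gives the "if" part on $\mathcal E_N$. Conversely, on $\mathcal E_N$ a forcing orientation has $\sigma(-1)^n=-1$ by Step 2 there and $\min G_N\ge-N^{-1/8}$ by Step 3 there; w.h.p. the latter means $\min G_N\ge0$. This proves Theorem 2.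

**Step 3: the two other forms of $L$.** *This step relates $L$ to zeros and to a stationary process.* Let $Z$ be the number of zeros of $G$ in $[0,r]$. By the intermediate value theorem $Z=0$ means $G>0$ throughout or $G<0$ throughout. By the symmetry $G\mapsto-G$, $\mathbb P(Z=0)=2\,\mathbb P(M>0)$, so $L=\frac14\mathbb P(Z=0)$. Next, $\operatorname{Cov}(G(x),G(y))=\sum_j(xy)^j=\frac1{1-xy}$. With $x=\tanh u$, $y=\tanh v$ the correlation is
$$\frac{\sqrt{1-x^2}\sqrt{1-y^2}}{1-xy}=\frac{\operatorname{sech}u\,\operatorname{sech}v}{1-\tanh u\tanh v}=\operatorname{sech}(u-v).$$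
So $Y_u=\sqrt{1-x^2}\,G(x)$ with $x=\tanh u$ has the law stated in Theorem 1 and the same signs as $G$, and $[0,r]$ becomes $[0,T]$.

## 12. Bounds for the persistence probability

**Step 1: signs at two points.** *This step gives the only Gaussian computation we need.* Two centered jointly Gaussian variables of unit variance and correlation $\cos\alpha$, $0\le\alpha\le\pi$, can be written as inner products of a standard planar Gaussian vector with two unit vectors at angle $\alpha$. By rotation invariance they have opposite signs with probability $\alpha/\pi$. For $Y_u,Y_{u+t}$ with $t\ge0$ we have $\alpha=\arccos\operatorname{sech}t=\arcsin\tanh t=\operatorname{gd}(t)$, so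
$$\mathbb P(Y_uY_{u+t}<0)=\operatorname{gd}(t)/\pi.\tag{12}$$

**Step 2: zeros are simple.** *This step lets us count zeros by sign changes.* Write $G(x)=g_0+g_1x+h(x)$ with $h(x)=\sum_{j\ge2}g_jx^j$ independent of $(g_0,g_1)$. A double zero at $x\in[0,r]$ means $g_1=-h'(x)$ and $g_0=xh'(x)-h(x)$. Given $h$, the point $(g_0,g_1)$ would then lie on the curve $x\mapsto(xh'(x)-h(x),-h'(x))$, a $C^1$ image of a compact interval, which has zero area. Since $(g_0,g_1)$ has a density, almost surely all zeros in $[0,r]$ are simple. They are then isolated, so $Z<\infty$. Each $G(x)$ is a nondegenerate Gaussian, so almost surely no zero lies in a given countable set.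

**Step 3: $\mathbb EZ=T/\pi$.** *This step computes the mean number of zeros.* Cut $[0,T]$ into $2^m$ equal cells and let $Z_m$ be the number of cells whose endpoints carry opposite signs of $Y$. Refining a cell with a sign change leaves at least one half with a sign change, so $Z_m$ is nondecreasing in $m$. By Step 2, once each cell contains at most one zero, $Z_m=Z$. By monotone convergence and (12), $\mathbb EZ=\lim_m2^m\operatorname{gd}(2^{-m}T)/\pi=T/\pi$, since $\operatorname{gd}'(0)=1$.

**Step 4: lower bound for $L$.** *This step uses the parity of $Z$.* As zeros are simple and not at the endpoints, $Z$ is odd exactly when $Y_0Y_T<0$, which has probability $\operatorname{gd}(T)/\pi$. For every integer $Z\ge0$, $\mathbf 1_{Z\ge1}\le\frac12(Z+\mathbf 1_{Z\text{ odd}})$ (values $0,1,1$ on the right for $Z=0,1,2$, and at least $\frac32$ for $Z\ge3$). Taking expectations, $\mathbb P(Z=0)\ge1-\frac{T+\operatorname{gd}(T)}{2\pi}$.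

**Step 5: upper bound for $L$.** *This step uses three points.* If $Z=0$, then $Y_0,Y_{T/2},Y_T$ have equal signs. If three nonzero reals do not all have the same sign, exactly two of the three pairs have opposite signs. By (12), the three signs are not all equal with probability $\frac12\cdot\frac{2\operatorname{gd}(T/2)+\operatorname{gd}(T)}\pi$. So $\mathbb P(Z=0)\le1-\frac{2\operatorname{gd}(T/2)+\operatorname{gd}(T)}{2\pi}$.

**Step 6: numbers.** *This step derives the decimal bounds.* We have $r=0.4052847\dots$, $r^3=0.0665703\dots$, $r^5=0.0109345\dots$, $r^7=0.0017960\dots$. Also $T=\operatorname{artanh}r=r+\frac{r^3}3+\frac{r^5}5+\frac{r^7}7+\cdots$ and $\operatorname{gd}(T)=\arcsin r=r+\frac{r^3}6+\frac{3r^5}{40}+\frac{15r^7}{336}+\cdots$. The coefficients are positive and decreasing, so the tail from $r^7$ on is at most the $r^7$ term divided by $1-r^2$. Hence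
$$T<0.40529+0.02220+0.00219+0.00031=0.42999,$$
$$\operatorname{gd}(T)<0.40529+0.01110+0.00083+0.00010=0.41732,$$
and $T+\operatorname{gd}(T)<0.84731$. The inequality $\frac14(1-\frac{a}{2\pi})>0.21628$ is equivalent to $a<2\pi\cdot0.13488$, and $2\pi\cdot0.13488>0.8474$. So $L>0.21628$.

For the other side, the four displayed terms of each series give $T>0.4299$ and $\operatorname{gd}(T)>0.41727$. For $u\ge0$ the function $(1-\frac{u^2}2)\cosh u$ has derivative $-u\cosh u+(1-\frac{u^2}2)\sinh u\le0$, because $\sinh u\le u\cosh u$. So it is at most $1$, hence $\operatorname{sech}u\ge1-\frac{u^2}2$, and $\operatorname{gd}(t)=\int_0^t\operatorname{sech}u\,du\ge t-\frac{t^3}6$ for $t\ge0$. As $\operatorname{gd}$ is increasing, $\operatorname{gd}(T/2)\ge\operatorname{gd}(0.21495)\ge0.21495-0.00166=0.21329$, and $2\operatorname{gd}(T/2)+\operatorname{gd}(T)>0.84385$. The inequality $\frac14(1-\frac a{2\pi})<0.21643$ is equivalent to $a>2\pi\cdot0.13428$, and $2\pi\cdot0.13428<0.8438$. So $L<0.21643$. This completes the proof of Theorem 1.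 $\blacksquare$

(More digits: $T\approx0.42996$, $\operatorname{gd}(T)\approx0.41729$, $\operatorname{gd}(T/2)\approx0.21334$, and the two bounds for $L$ are $0.21629$ and $0.21642$ to five digits.)

## 13. Biased orientations

Now the $s_i$ are independent with $\mathbb P(s_i=1)=q\ne\frac12$. Put $\theta=\mathbb Es_i=2q-1$, so $0<|\theta|<1$. Statements (1)–(8), (4a), (4b), (5a) are deterministic and remain valid. The difference is that $S_k$ now has mean of order $N$, so the first-order term decides the sign.

**Step 1: large $b_1$.** *This step proves the conclusion of Lemma 5 in the biased model.* Let $u$ have i.i.d. letters of this law. By (10), $\mathbb E[v_i\mid u_1,\dots,u_{i-1}]=\mathcal Mv_{i-1}$ with $\mathcal Mf=\langle1,f\rangle1-\theta Bf$, so $\mathbb Ez_u=\langle1,\mathcal M^m1\rangle$. The integral kernel of $\mathcal M$ is $1-\theta B(x,y)\ge1-|\theta|>0$. Hence $\langle1,\mathcal M^m1\rangle\ge(1-|\theta|)^m$, and the spectral radius satisfies $\rho\ge1-|\theta|>0$. By the Jentzsch–Krein–Rutman theorem, $\rho$ is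 an eigenvalue of the compact operator $\mathcal M$ with an eigenfunction $f\ge0$, $\|f\|=1$. Let $a=\langle1,f\rangle\in(0,1]$. Since $\langle f,Bf\rangle=0$ by antisymmetry, $\rho=\langle f,\mathcal Mf\rangle=a^2\le1$. Also
$$f=\rho^{-1}\mathcal Mf\ge\frac{(1-|\theta|)a}\rho=\frac{1-|\theta|}a\ge1-|\theta|.$$
So $1\le f/(1-|\theta|)$. As $\mathcal M$ preserves nonnegativity, $\mathcal M^m1\le\rho^mf/(1-|\theta|)$, hence $\mathbb Ez_u\le\rho^m/(1-|\theta|)$.

It remains to bound $\rho$ away from $1$. Write $f=a1+g$ with $g\perp1$, $\|g\|^2=1-a^2=1-\rho$, and let $P$ be the orthogonal projection onto $1^\perp$. Since $B1\perp1$, applying $P$ to $\mathcal Mf=\rho f$ gives $-\theta aB1-\theta PBg=\rho g$. As $\rho,|\theta|,\|B\|\le1$, this yields $|\theta|a\sqrt{b_1}\le2\|g\|$. Squaring, $\theta^2\rho b_1\le4(1-\rho)$, that is, $\rho\le(1+\theta^2b_1/4)^{-1}$. Therefore, uniformly over $b_1\ge\kappa'$,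
$$\mathbb E\sqrt{z_u}\le(\mathbb Ez_u)^{1/2}\le\Big(\frac{(1+\theta^2\kappa'/4)^{-m}}{1-|\theta|}\Big)^{1/2}\to0\qquad(m\to\infty).$$
Now repeat the proof of Lemma 5. Choose $m$ with $2\sqrt2\,\mathbb E\sqrt{z_u}\le\frac12$ for all such $B$. With $J=\lfloor N/(m+1)\rfloor$, w.h.p. each $u\in\{\pm1\}^m$ occurs at most $2\,\mathbb P(u)J$ times among the $J$ blocks, so the average of $\sqrt{2z_{u^{(j)}}}$ is at most $2\sqrt2\,\mathbb E\sqrt{z_u}\le\frac12$. Hence w.h.p. $\tau_s(B)\le2^m4^{-J}\le\frac12$ for all $B$ with $b_1\ge\kappa'$.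

**Step 2: small $b_1$.** *This step shows $D\le1$ from the first order alone.* For $k\le n-1$ we have $\mathbb ES_k=N\theta^{2k}$. Moreover $\operatorname{Var}S_k\le4kN$, because $\sigma_{i,k}$ and $\sigma_{j,k}$ are independent when their windows are disjoint, and each window meets at most $4k-1$ windows of the same length. So $\mathcal C'=\sum_{k=1}^{n-1}r^{k-1}|S_k-N\theta^{2k}|$ has mean at most $\sum_kr^{k-1}\sqrt{4kN}=O(\sqrt N)$, and w.h.p. $\mathcal C'\le N^{3/4}$. For $x\in[0,r]$ we have $\theta^2x<\frac12$, and the alternating sum satisfies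
$$\sum_{k=1}^{n-1}(-\theta^2x)^k\le-\theta^2x+\theta^4x^2\le-\tfrac12\theta^2x.$$
Split $A_1=\sum_k(-1)^kb_kS_k$ into the part with $N\theta^{2k}$ in place of $S_k$ and the remainder. In the first part use $b_k=\int x^k\,d\nu$ and $\int x\,d\nu=b_1$; in the remainder use $b_k\le r^{k-1}b_1$. This gives $A_1\le-\frac12N\theta^2b_1+b_1N^{3/4}$. By the first bound in (8), for $b_1\le\kappa_\theta:=10^{-7}\theta^2\le\eta_0/2$,
$$\log D\le-Nb_1\bigl(\tfrac12\theta^2-N^{-1/4}-2\cdot10^6b_1\bigr)\le0\quad\text{for large }N,$$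
since $2\cdot10^6b_1\le0.2\,\theta^2$.

**Step 3: conclusion.** *This step assembles the criterion.* Use Step 1 with $\kappa'=\kappa_\theta\le r/2$. W.h.p. the following holds. If $\sigma(-1)^n=-1$, then $\tau_s(B)\le1-Q_N(B)$ when $b_1\le\kappa_\theta$ and $\tau_s(B)\le\frac12$ when $b_1\ge\kappa_\theta$, so $H$ is forcing, exactly as in Section 10, Step 1. If $\sigma(-1)^n=+1$, then $\tau_s(B_{0,1})=1+Q>1$, while $B_{1,1}$ has $b_1=r/2\ge\kappa_\theta$ and $\tau_s(B_{1,1})\le\frac12$, so $H$ is not forcing by (5a). Finally $\mathbb E\sigma=\theta^N\to0$, so $\mathbb P(\sigma(-1)^n=-1)\to\frac12$, and the probability of being forcing tends to $\frac12$. This proves Theorem 3. $\blacksquare$
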